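\title{Del Pezzo fibrations with a fiber of multiplicity five or six}

\begin{abstract}
Let $f\colon X\to Z$ be a del Pezzo fibration over a curve whose total space is a terminal threefold, and suppose that $f$ has a fiber of multiplicity $m\ge5$, so that $m=5$ or $m=6$. We prove the conjecture, posed by Mori and Prokhorov, that near such a fiber $f$ is the quotient of a Gorenstein del Pezzo bundle by a cyclic group acting freely outside a finite set. More precisely, the base change $t^m=z$ turns $f$ into a smooth family of del Pezzo surfaces of degree $m$, and \'etale-locally on $Z$ there is exactly one such germ for each $m$. Riemann--Roch determines the generic fiber; a comparison of discrepancies on two equivariant models of the same family then determines the special fiber.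
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. A \emph{del Pezzo bundle} is a projective morphism $f\colon X\to Z$ with connected fibers from a threefold $X$ with terminal singularities to a smooth curve $Z$ such that $-K_X$ is $f$-ample. We assume neither that $X$ is $\mathbb Q$-factorial nor that $\rho(X/Z)=1$. The general fiber is a smooth del Pezzo surface. For $o\in Z$ the \emph{multiplicity} $m_o$ of the fiber over $o$ is the greatest common divisor of the coefficients of the divisor $f^*(o)$, and we write $f^*(o)=m_oF_o$. Thus $F_o$ is a $\mathbb Q$-Cartier Weil divisor.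

\subsection*{Multiple fibers from quotients}
Write $\frac1r(a_1,a_2,a_3)$ for the germ at the origin of $\mathbb C^3/\mu_r$, where $\epsilon\in\mu_r$ acts by $\operatorname{diag}(\epsilon^{a_1},\epsilon^{a_2},\epsilon^{a_3})$. This germ is terminal when the weights are $(a,-a,b)$ with $a,b$ prime to $r$.

The simplest multiple fibers arise as follows. Let $g_0$ be an automorphism of order $m$ of a del Pezzo surface $V$ whose nontrivial powers have finitely many fixed points, and let a generator of $\mu_m$ act on $V\times\mathbb A^1$ by $g_0$ and by $t\mapsto\zeta t$, with $\zeta$ a primitive $m$-th root of unity. The quotient maps to the line with coordinate $z=t^m$, and its fiber over $0$ is $m$ times the surface $V/\mu_m$. For $V=\mathbb P^1\times\mathbb P^1$ and $g_0(x,y)=(-x,-y)$ there are four fixed points, and the quotient has four points $\frac12(1,1,1)$ on a double fiber. For $V=\mathbb P^2$ and $g_0=\operatorname{diag}(1,\omega,\omega^2)$ with $\omega^3=1\ne\omega$, the three coordinate points have tangent weights $\omega,\omega^{-1}$, and the quotient has three points $\frac13(1,-1,1)$ on a triple fiber. It is natural to ask how far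 an arbitrary multiple fiber is from this picture.

The singularities on a multiple fiber are recorded by baskets. A three-dimensional terminal point $P$ of index $r>1$ has a small $\mathbb Q$-Gorenstein deformation with finitely many cyclic quotient singularities $\frac1{r_i}(1,-1,b_i)$. Their collection, with repetitions, is the \emph{basket} $\mathbf B(P)$; it depends only on $P$, and it may have several entries. Let $\mathbf B(F_o)$ be the union of the baskets $\mathbf B(P)$ over the points $P$ at which $F_o$ is not Cartier. If its entries have indices $r_1,\dots,r_n$, then $F_o$ is \emph{of type} $[r_1,\dots,r_n]$. We use the following result as it is quoted in \cite{MP}.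

\begin{theorem}\label{thm:quoted}
For a del Pezzo bundle, $m_o\le6$. If $m_o=5$, then $F_o$ is of type $[5,5]$; if $m_o=6$, then $F_o$ is of type $[2,3,6]$.
\end{theorem}

\medskip\noindent\textbf{Conjecture} (\cite{MP}). \emph{Let $f\colon X\to Z\ni o$ be the germ of a del Pezzo bundle with $m_o\ge5$. Then there are a del Pezzo bundle germ $f'\colon X'\to Z'$ with $X'$ Gorenstein and a finite cyclic group $G$ acting compatibly on $X'$ and $Z'$, freely on $X'$ outside a finite set of points, such that $f$ is the induced morphism $X'/G\to Z'/G$.}

\subsection*{The candidate and the difficulty}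
From now on $m=m_o\in\{5,6\}$ and $F=F_o$. Terminal threefold singularities are isolated, so we may shrink $Z$ and assume that $Z$ is affine, that $z\colon Z\to\mathbb A^1$ is \'etale with $z^{-1}(0)=\{o\}$, that $X\setminus F$ is smooth, and that $f$ is smooth over $Z\setminus o$. Put
\[
Z'=\{t^m=z\}\ni o',\qquad G=\mu_m,\qquad X'=\text{normalization of }X\times_ZZ',
\]
with the maps $f'\colon X'\to Z'$ and $\pi\colon X'\to X$. It is elementary (Lemma~\ref{lem:cover}) that $f'$ is a del Pezzo bundle, that $X=X'/G$, and that $G$ acts freely outside the finitely many points over which $F$ is not Cartier. So the conjecture holds as soon as $X'$ is Gorenstein. Over the points counted in $\mathbf B(F)$ one may hope that the cover removes the index. The difficulty lies at the other points. Where $F$ is Cartier, $\pi$ is \'etale, so a non-Gorenstein point of $X$ at which $F$ is Cartier would give $m$ non-Gorenstein points of $X'$, and Theorem~\ref{thm:quoted} says nothing about such points. They have to be excluded by a global argument, and that argument gives more than the conjecture asks.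

\begin{theorem}\label{thm:A}
If $m\ge5$, then over a neighborhood of $o'$ the variety $X'$ is smooth and $f'$ is a smooth morphism whose fibers are del Pezzo surfaces of degree $m$. In particular the conjecture holds, with $G=\mu_m$.
\end{theorem}

An \emph{\'etale neighborhood} of $o$ is an \'etale morphism $Z_1\to Z$ with a chosen point $o_1$ over $o$, which we may take to be the only point over $o$. Two germs of del Pezzo bundles are isomorphic \emph{as \'etale germs} if they become isomorphic after pullback to a common \'etale neighborhood.

\begin{theorem}\label{thm:B}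
Let $V$ be the del Pezzo surface of degree $m\in\{5,6\}$. Let $g_0$ be a $5$-cycle in $\operatorname{Aut}V=S_5$ if $m=5$, and an automorphism of order $6$ rotating the hexagon of lines by $\pm60^\circ$ if $m=6$.
\begin{enumerate}
\item[(i)] Over an \'etale neighborhood of $o$, $X\simeq(V\times Z')/\mu_m$, where a generator acts by $g_0$ on $V$ and by $t\mapsto\zeta t$ on $Z'$, with $\zeta$ a primitive $m$-th root of unity.
\item[(ii)] Conversely, these quotients are del Pezzo bundles with a fiber of multiplicity $m$, and for each $m$ the \'etale germ is unique up to isomorphism.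
\item[(iii)] Near $F$, $X$ is $\mathbb Q$-factorial and $\rho(X/Z)=1$. The singular points of $X$ on $F$ are $\frac15(1,-1,1),\frac15(2,-2,1)$ if $m=5$, and $\frac12(1,1,1),\frac13(1,-1,1),\frac16(1,-1,1)$ if $m=6$. The surface $F$ is a Du Val del Pezzo surface of degree $1$ with singularities $2A_4$, respectively $A_1+A_2+A_5$.
\end{enumerate}
\end{theorem}

\subsection*{Plan of the proof}
After a list of tools (Section~\ref{sec:tools}) we study the two model quotients (Section~\ref{sec:models}). Riemann--Roch shows that the points where $F$ is not Cartier are cyclic quotients at which $K_X+F$ is Cartier (Section~\ref{sec:local}). A second application shows that every divisor on the generic fiber has degree divisible by $m$; this forces degree $m$ and the monodromy $g_0$, so $X'$ and $V\times Z'$ are equivariantly isomorphic away from the central fiber (Section~\ref{sec:generic}). The core of the paper shows that this isomorphism extends when $F$ is irreducible (Sections~\ref{sec:compare} and~\ref{sec:claim2}). A minimal model program that contracts all components of $F$ but one reduces the general case to that one (Section~\ref{sec:irreducible}).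

\section{Tools}\label{sec:tools}

Let $X$ be a normal variety with $K_X$ $\mathbb Q$-Cartier and let $p\colon W\to X$ be a proper birational morphism from a normal variety. Canonical divisors of birational varieties are always defined by the same rational top form. The \emph{log discrepancy} $A_X(E)$ of a prime divisor $E\subset W$ is defined by $K_W=p^*K_X+\sum_E(A_X(E)-1)E$. It depends only on the valuation $\operatorname{ord}_E$. The \emph{center} of $E$ on $X$ is $p(E)$, and $E$ is \emph{exceptional} over $X$ if its center has codimension at least $2$; otherwise $A_X(E)=1$. For an effective $\mathbb Q$-Cartier $\mathbb Q$-divisor $\Delta$ let $\operatorname{ord}_E\Delta$ be the coefficient of $E$ in $p^*\Delta$. With $E$ running over divisors on all such $W$, the variety $X$ is \emph{terminal} if $A_X(E)>1$ for all exceptional $E$. The pair $(X,\Delta)$ is \emph{klt} if $A_X(E)-\operatorname{ord}_E\Delta>0$ for all $E$, \emph{plt} if this holds for all exceptional $E$, and \emph{log canonical} if $A_X(E)-\operatorname{ord}_E\Delta\ge0$ for all $E$.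

\begin{enumerate}
\item[(T1)] \emph{Basic facts.} Smooth varieties are terminal, and a smooth variety with a reduced simple normal crossing (SNC) divisor is log canonical. If $W$ is smooth and $A_X(E)>1$ for all $p$-exceptional $E\subset W$, then $X$ is terminal. Terminal threefold singularities are isolated and Cohen--Macaulay. If $\pi\colon X'\to X$ is a finite morphism of normal varieties that is \'etale in codimension one, then $K_{X'}=\pi^*K_X$, and $X'$ is terminal if $X$ is.
\item[(T2)] \emph{Negativity} \cite[3.39]{KM}. If $\beta$ is a $\mathbb Q$-Cartier $\mathbb Q$-divisor on $W$ with $-\beta$ $p$-nef and $p_*\beta\ge0$, then $\beta\ge0$. On a smooth surface we use this form: if curves $E_1,\dots,E_l$ have negative definite intersection matrix and $D=\sum a_iE_i$ satisfies $D\cdot E_j\le0$ for all $j$, then all $a_i\ge0$. Indeed, write $D=D_+-D_-$ with effective parts without common components; then $0\ge D\cdot D_-\ge-D_-^2$, so $D_-=0$.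
\item[(T3)] \emph{Vanishing.} (a) If $f\colon X\to Z$ is projective, $X$ is terminal and $D$ is a $\mathbb Q$-Cartier Weil divisor with $D-K_X$ $f$-ample, then $R^if_*\mathcal O_X(D)=0$ for $i>0$ \cite[1-2-5]{KMM}. (b) (Kawamata--Viehweg) If $g\colon W\to B$ is projective, $W$ is smooth, and $\Psi$ is a $\mathbb Q$-divisor with SNC fractional part such that $\Psi-K_W$ is $g$-nef and $g$-big, then $R^ig_*\mathcal O_W(\lceil\Psi\rceil)=0$ for $i>0$.
\item[(T4)] \emph{Inversion of adjunction} \cite[5.50]{KM}. Let $S$ be a smooth divisor on a smooth variety $X$ and $\Delta\ge0$ a $\mathbb Q$-divisor not containing $S$. If $(S,\Delta|_S)$ is klt, then $(X,S+\Delta)$ is plt near $S$.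
\item[(T5)] \emph{Local classes} \cite[Cor.~5.2]{Ka}. At a terminal threefold point of index $r$, every $\mathbb Q$-Cartier Weil divisor is locally linearly equivalent to $iK$ for some $i$ modulo $r$. In particular it is Cartier if $r=1$.
\item[(T6)] \emph{Small $\mathbb Q$-factorialization} \cite{Ka}. A terminal threefold $X$ has a projective birational morphism $X^q\to X$ without exceptional divisors such that $X^q$ is $\mathbb Q$-factorial. Then $K_{X^q}$ is the pullback of $K_X$, and $X^q$ is terminal. The morphism is an isomorphism over smooth points and quotient singularities: there the image of a relatively ample divisor $H$ is $\mathbb Q$-Cartier, $H$ is its pullback, so no curve is contracted.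
\end{enumerate}

\section{The two models}\label{sec:models}

Over an algebraically closed field of characteristic $0$ the del Pezzo surface $V$ of degree $m\in\{5,6\}$ is unique: it is the blow-up of $\mathbb P^2$ in $9-m$ points in general position. The class $-K_V=3\ell-\sum e_i$ is very ample, where $\ell,e_1,\dots,e_{9-m}$ is the standard basis of $\operatorname{Pic}V$. The \emph{degree} of a class $D$ is $-K_V\cdot D$. \emph{Lines} are the $(-1)$-curves, and \emph{conic classes} are the fiber classes of the conic bundle structures $V\to\mathbb P^1$; they have degree $2$.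

\emph{Degree $5$.} Here $V=\overline M_{0,5}$, and $\operatorname{Aut}V=S_5$ permutes the marked points. The ten lines are the boundary curves, indexed by the two-element subsets of $\{1,\dots,5\}$, and every boundary point lies on at most two of them. The conic classes are $\ell-e_1,\dots,\ell-e_4$ and $2\ell-\sum e_i$. They form a basis of $\operatorname{Pic}V\otimes\mathbb Q$, since the first four minus the fifth sum to $2\ell$, and their sum is $-2K_V$. An automorphism acting trivially on $\operatorname{Pic}V$ descends to $\mathbb P^2$ and fixes four general points, so it is trivial. Hence $S_5$ acts faithfully on the conic classes, and an element is a $5$-cycle if and only if it has order $5$, if and only if it permutes the conic classes cyclically.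

\emph{Degree $6$.} Here $V$ is the toric surface obtained by blowing up the three coordinate points. The six lines $e_1,\ \ell-e_1-e_2,\ e_2,\ \ell-e_2-e_3,\ e_3,\ \ell-e_1-e_3$ form a hexagon, span $\operatorname{Pic}V$, and sum to $-K_V$. The complement of the hexagon is a torus $\mathbb T$, and $\operatorname{Aut}V=\mathbb T\rtimes\mathfrak D$, where $\mathfrak D\simeq S_3\times\mathbb Z/2$ is the symmetry group of the hexagon, acting on $\mathbb T$ by group automorphisms through $\mathfrak D\subset GL_2(\mathbb Z)$. The three conic classes $\ell-e_i$ correspond to the three pairs of opposite vertices, the two singular fibers being the pairs of lines through these vertices. The two classes $\ell$ and $2\ell-\sum e_i$ of degree $3$ define the contractions to $\mathbb P^2$ and correspond to the two triples of alternate sides. A reflection acts on the conic classes as a transposition. The rotation by $60j^\circ$ acts on the conic classes through $j\bmod3$ and on the two triples through $j\bmod 2$. So an element of $\mathfrak D$ acts as a $3$-cycle on the former and as a transposition on the latter exactly when it is a rotation by $\pm60^\circ$.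 Such a rotation $\sigma$ has order $6$ in $GL_2(\mathbb Z)$, so its characteristic polynomial is $x^2-x+1$.

Let $g_0$ and $\zeta$ be as in Theorem~\ref{thm:B}, and let $G=\mu_m$ act on $V$ through $g_0$.

\begin{lemma}\label{lem:picG}
$\operatorname{Pic}(V)^G=\mathbb ZK_V$.
\end{lemma}

\begin{proof}
The group $G$ permutes transitively a spanning set of $\operatorname{Pic}V\otimes\mathbb Q$, namely the five conic classes, respectively the six lines. Averaging over $G$ shows that the invariants are spanned by the sum of this set, which is $-2K_V$, respectively $-K_V$. Finally $K_V$ is primitive, since a line has degree $1$.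
\end{proof}

\begin{proposition}\label{prop:model}
The quotient $f_m\colon X_m=(V\times\mathbb A^1_t)/\mu_m\to\mathbb A^1_z$ is a del Pezzo bundle with $f_m^*(0)=mF_m$, where $F_m=V/\mu_m$. The singularities of $X_m$ and of $F_m$ are those listed in Theorem~\ref{thm:B}(iii), $-K_{F_m}$ is ample and $K_{F_m}^2=1$. Up to isomorphism over $\mathbb A^1_z$, $X_m$ does not depend on the choice of $g_0$ and $\zeta$.
\end{proposition}

\begin{proof}
The group acts freely on $\{t\ne0\}$, so we need the points of $V=V\times0$ with nontrivial stabilizer. None lies on a line. Indeed, a nontrivial power of $g_0$ fixing such a point would preserve the set of one or two lines through it. For $m=5$ this power is a $5$-cycle, whose orbits on the ten lines have length $5$. For $m=6$ it is a nontrivial rotation, which preserves no side and no vertex of the hexagon.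

\emph{The case $m=5$.} All nontrivial powers of $g_0=(12345)$ have the same fixed points. A point $(\mathbb P^1;p_1,\dots,p_5)$ of $M_{0,5}$ is fixed if and only if there is $\phi\in\operatorname{Aut}\mathbb P^1$ with $\phi(p_i)=p_{i+1}$, indices modulo $5$. Such a $\phi$ is unique and has order $5$. In a suitable coordinate $\phi(x)=\omega x$ and $p_i=\omega^{i-1}$ with $\omega$ a primitive fifth root of unity, and the coordinate $1/x$ replaces $\omega$ by $\omega^{-1}$. So the fixed points correspond to the two pairs $\{\omega,\omega^{-1}\}$. The tangent space of $M_{0,5}$, the quotient of the configuration space by the free action of $PGL_2$, is $\bigoplus_iT_{p_i}\mathbb P^1/H^0(T_{\mathbb P^1})$. The action of $g_0$ on it is induced by the cyclic shift of the points composed with $\phi^{-1}$. This map has order $5$ and permutes the five summands cyclically, so the sum is the regular representation. On $H^0(T_{\mathbb P^1})=\langle\partial_x,x\partial_x,x^2\partial_x\rangle$ the eigenvalues are $1,\omega,\omega^{-1}$. The tangent weights are therefore $\omega^{\pm2}$. As $\{\omega^{\pm1}\}$ runs over the two pairs, so does $\{\omega^{\pm2}\}$;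 thus the weights are $\zeta^{\pm1}$ at one point and $\zeta^{\pm2}$ at the other. With the weight $\zeta$ of $t$ we get $\frac15(1,-1,1)$ and $\frac15(2,-2,1)$.

\emph{The case $m=6$.} On $\mathbb T$, written additively, $g_0^j(u)=s_j+\sigma^j(u)$ with $s_j\in\mathbb T$. The fixed points of $g_0^j$ form the fiber over $s_j$ of the isogeny $1-\sigma^j$, of degree $|\det(1-\sigma^j)|$. The characteristic polynomials of $\sigma,\sigma^2,\sigma^3$ are $x^2-x+1$, $x^2+x+1$, $(x+1)^2$, and their values at $1$ show that $g_0,g_0^2,g_0^3$ have $1,3,4$ fixed points. The tangent weights are the eigenvalues of $\sigma^j$: the two primitive sixth roots of unity, the two primitive cube roots of unity, and $(-1,-1)$. One point has stabilizer of order $6$; the two points with stabilizer of order $3$ form one orbit of length $6/3$; the three points with stabilizer of order $2$ form one orbit of length $6/2$. The weights on $t$ are $\zeta,\zeta^2,\zeta^3=-1$, which gives $\frac16(1,-1,1)$, $\frac13(1,-1,1)$, $\frac12(1,1,1)$.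

In both cases $X_m$ is terminal and $\pi\colon V\times\mathbb A^1\to X_m$ is \'etale in codimension one. So $\pi^*K_{X_m}=K_{V\times\mathbb A^1}$, and $-K_{X_m}$ is relatively ample. Let $F_m$ be the prime divisor $\pi(V\times0)$. Then $\pi^*F_m=V\times0$ and $\pi^*f_m^*(0)=\operatorname{div}(t^m)$, so $f_m^*(0)=mF_m$. Taking $\mu_m$-invariants is exact, so $\mathcal O_{F_m}=(\pi_*\mathcal O_{V\times0})^{\mu_m}$ and $F_m=V/\mu_m$. A surface quotient with weights $(a,-a)$ modulo $r$, $a$ prime to $r$, is an $A_{r-1}$ point, which gives the singularities of $F_m$. As $V\to F_m$ is \'etale in codimension one, $-K_{F_m}$ is ample and $K_{F_m}^2=K_V^2/m=1$.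

\emph{Independence of choices.} Replacing the generator by its $a$-th power with $a$ prime to $m$ replaces $g_0$ by an element of the same kind, so we may fix $\zeta$. If $g_0'=hg_0h^{-1}$ in $\operatorname{Aut}V$, then $h\times\mathrm{id}$ induces an isomorphism of the quotients, so it suffices to show that all admissible $g_0$ are conjugate. All $5$-cycles are conjugate in $S_5$. For $m=6$, a reflection conjugates $\sigma$ to $\sigma^{-1}$ in $\mathfrak D$. Conjugating $u\mapsto s+\sigma(u)$ by the translation by $s'$ gives $u\mapsto s+(1-\sigma)(s')+\sigma(u)$, and $1-\sigma$ is surjective on $\mathbb T$, so all lifts of $\sigma$ to $\mathbb T\rtimes\mathfrak D$ are conjugate.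
\end{proof}

\section{The cyclic cover and the points where $F$ is not Cartier}\label{sec:local}

We return to a del Pezzo bundle $f\colon X\to Z$ with the notation of Section~\ref{sec:intro}. Let $\Phi$ be a general fiber and $d=K_\Phi^2$. An \'etale base change $(Z_1,o_1)\to(Z,o)$ changes neither $m$, nor $F$, nor the analytic germs of $X$ along $F$, and it commutes with the construction of $X'$.

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item[(a)] $X'$ is irreducible, $X'/G=X$ and $Z'/G=Z$.
\item[(b)] Let $P\in F$ and let $e$ be the order of $F$ in the local analytic class group at $P$. Then $e\mid m$, the fiber $\pi^{-1}(P)$ consists of $m/e$ points with stabilizers of order $e$, and the germ of $X'$ at each is a cover of degree $e$ of $(X,P)$. The map $\pi$ is \'etale over all points where $F$ is Cartier, and $G$ acts freely outside the finite set lying over the other points.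
\item[(c)] $K_{X'}=\pi^*K_X$, the morphism $f'$ is a del Pezzo bundle, and $F':=\pi^*F=\operatorname{div}(t)=f'^*(o')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $f$ has connected fibers, $\mathbb C(Z)$ is algebraically closed in $\mathbb C(X)$, so $\mathbb C(X)\otimes_{\mathbb C(Z)}\mathbb C(Z')$ is a field. The quotient $X'/G$ is finite and birational over the normal variety $X$, so it equals $X$; likewise for $Z'$.

(b) Where $F=\operatorname{div}(w)$ is Cartier, $z=vw^m$ with $v$ a unit, and $X'$ is obtained by adjoining $t/w$, an $m$-th root of $v$. So $\pi$ is \'etale there and $G$ acts freely. The remaining points are singular points of $X$, hence finite in number. In general $e\mid m$ because $mF=\operatorname{div}(z)$. Write $eF=\operatorname{div}(u)$ near $P$; after multiplying $u$ by a root of a unit, $z=u^{m/e}$. The equation $t^m=u^{m/e}$ splits into the $m/e$ pieces $t^e=\epsilon u$, $\epsilon^{m/e}=1$, which $G$ permutes transitively with stabilizer $\mu_e$. The normalization of a piece has structure sheaf $\bigoplus_{i=0}^{e-1}t^i\mathcal O_X(iF)$. If it had several points over $P$, then $\mu_e$ would permute them transitively,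 and some eigenfunction on this orbit with nontrivial character would vanish nowhere. It would lift to a unit $t^ig$ with $0<i<e$, so that $\operatorname{div}(g)=-iF$, contrary to the definition of $e$.

(c) By (b) and (T1), $K_{X'}=\pi^*K_X$ and $X'$ is terminal; $-K_{X'}$ is $f'$-ample because $\pi$ is finite. The general fiber of $f'$ is connected and $Z'$ is normal, so $f'_*\mathcal O_{X'}=\mathcal O_{Z'}$. Finally $m\operatorname{div}(t)=\pi^*\operatorname{div}(z)=m\pi^*F$.
\end{proof}

\subsection*{Baskets with one entry}
By the classification of terminal points \cite[\S6]{R}, a point of index $r>1$ is a quotient $\{\varphi=0\}/\mu_r\subset\mathbb C^4/\mu_r$. One type, $cAx/4$, is exceptional; its basket has an entry of index $4$. In all other cases $\varphi$ is invariant, one coordinate $s$ is invariant, the other three have weights prime to $r$, and the basket consists of $\operatorname{ord}_s\varphi(0,0,0,s)$ entries, all of index $r$ and of the same type. If there is exactly one entry, then $\varphi$ contains the linear term $s$, the hypersurface is smooth, and the point is a cyclic quotient singularity.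

\subsection*{Riemann--Roch along the fiber}
For a $\mathbb Q$-Cartier Weil divisor $D$ on a projective terminal threefold, Reid's formula \cite[10.2]{R} reads
\[
\chi(D)=\chi(\mathcal O)+\tfrac1{12}D(D-K)(2D-K)+\tfrac1{12}D\cdot c_2+\sum_Pc_P(D).
\]
The term $c_P(D)$ depends only on the local class of $D$ at $P$ and vanishes if $D$ is Cartier at $P$. It is a sum over the basket of $P$, and an entry $\frac1r(1,-1,b)$ at which $D\sim iK$, $0\le i<r$, contributes
\[
c(i)=-i\,\frac{r^2-1}{12r}+\sum_{l=1}^{i-1}\frac{\overline{bl}\,(r-\overline{bl})}{2r},
\]
where the bar denotes the residue in $\{0,\dots,r-1\}$.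

Let $X^*$ be $X$ or a small $\mathbb Q$-factorialization of $X$, and denote the pullback of $F$ again by $F$. Choose a projective compactification $\bar X\to\bar Z$ of $X^*\to Z$ that is smooth outside $\operatorname{Sing}X^*$. For every $\mathbb Q$-Cartier Weil divisor $D$ on $\bar X$ and $j\in\mathbb Z$,
\begin{equation}\label{eq:RRF}
\chi(D+jF)-\chi(D)=\tfrac jm\,\chi(\Phi,D|_\Phi)+\sum_P\big[c_P(D+jF)-c_P(D)\big].
\end{equation}
Indeed, let $\Pi(D)$ be the sum of the two intersection terms in Reid's formula. As $\Phi^2\equiv0$, the function $s\mapsto\Pi(D+s\Phi)-\Pi(D)$ is linear. At $s=1$ it equals $\chi(D+\Phi)-\chi(D)=\chi(\Phi,D|_\Phi)$, because $\Phi$ is Cartier, lies in the smooth locus and has trivial normal bundle. Now $jF\equiv\frac jm\Phi$. In the sum only the points where $F$ is not Cartier contribute.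

Take $X^*=X$, $D=0$ and $0\le j<m$. By (T3a), $R^if_*\mathcal O_X(jF)=0$ for $i>0$. A local section of $f_*\mathcal O_X(jF)$ is a rational function on $Z$, and a pole of order $a$ at $o$ requires $am\le j$, so $f_*\mathcal O_X(jF)=\mathcal O_Z$. Hence $\mathcal O(jF)/\mathcal O$, which is supported on $F$, has no cohomology, and the left side of \eqref{eq:RRF} is $0$. Since $\chi(\mathcal O_\Phi)=1$,
\begin{equation}\label{eq:sum}
\sum_Pc_P(jF)=-\frac jm\qquad(0\le j<m).
\end{equation}
This identity holds for every multiplicity and shows that a multiple fiber must fail to be Cartier somewhere. For the double fiber of Section~\ref{sec:intro} it reads $4\cdot(-\frac18)=-\frac12$.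

\begin{lemma}\label{lem:local}
The points where $F$ is not Cartier are cyclic quotient singularities, of indices $5,5$ if $m=5$ and $2,3,6$ if $m=6$. At each of them $F$ generates the local class group and $K_X+F$ is Cartier. Every point of $X'$ with nontrivial stabilizer is a smooth point of $X'$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:quoted} no entry of $\mathbf B(F)$ has index $4$, so none of these points is of type $cAx/4$. By (T5), $F\sim iK$ at each of them, with $i\not\equiv0$ modulo the index.

\emph{The case $m=5$.} Here $c(i)=-\frac{2i}5+\sum_{l<i}\frac{\overline{bl}(5-\overline{bl})}{10}$. The summands for $l=1,2,3$ are $\frac4{10},\frac6{10},\frac6{10}$ if $b=\pm1$ and $\frac6{10},\frac4{10},\frac4{10}$ if $b=\pm2$. So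
\[
\begin{array}{c|cccc}
i&1&2&3&4\\\hline
b=\pm1&-\frac25&-\frac25&-\frac15&0\\[2pt]
b=\pm2&-\frac25&-\frac15&-\frac15&-\frac15
\end{array}
\]
For $j=1$ the two entries contribute $-\frac15$ in total, so one contributes $0$; it has $b=\pm1$ and $i=4$. For $j=1,\dots,4$ the classes $ij$ are $4,3,2,1$, and its contributions are $0,-\frac15,-\frac25,-\frac25$. By \eqref{eq:sum} the other entry contributes $-\frac15,-\frac15,-\frac15,-\frac25$. If it had $b=\pm1$, then $j=1$ would give $i=3$, and $j=2$ would give $c(1)=-\frac25\ne-\frac15$. So it has $b=\pm2$, and the value $-\frac25$ at $j=4$ means $4i\equiv1$, that is $i=4$. The two entries have different types, so they come from two points, each with a one-entry basket. Both are cyclic quotients, and $F\sim-K$ at both.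

\emph{The case $m=6$.} The entries have different indices, so they come from three cyclic quotient points of indices $2,3,6$, and $b=\pm1$ at each. In units of $\frac1{72}$, index $2$ gives $c(1)=-9$, and index $3$ gives $c(1)=-16$, $c(2)=-32+24=-8$. For index $6$ the linear term is $-35i$ and the summands are $30,48,54,48$, so $c(1),\dots,c(5)=-35,-40,-27,-8,5$. For $j=1$ the total is $-12$, so the index $6$ term is $-12+9+16=13$ or $-12+9+8=5$. Only $5$ occurs in the list. Thus $i=5,2,1$ at the indices $6,3,2$, and again $F\sim-K$ at all three points.

The local class group of $\frac1r(1,-1,b)$ is the character group $\mathbb Z/r$ of $\mu_r$, and $K$ corresponds to $b$, a generator. So $e=r$ in Lemma~\ref{lem:cover}(b). The punctured germ of $X'$ is then a connected \'etale cover of degree $r$ of $(\mathbb C^3\setminus0)/\mu_r$, hence the universal cover, and the normal germ is $(\mathbb C^3,0)$. Over all other points the stabilizers are trivial.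
\end{proof}

\section{The generic fiber}\label{sec:generic}

The relation $F\sim-K$ at the special points makes the unknown local terms in \eqref{eq:RRF} cancel when $D$ is replaced by $D+K$. This gives a divisibility statement for arbitrary divisors.

\begin{lemma}\label{lem:div}
Let $\eta$ be the generic point of $Z$ or of an \'etale neighborhood of $o$. For every divisor $D$ on $X_\eta$, the degree $-K_{X_\eta}\cdot D$ is divisible by $m$. In particular $d=m$.
\end{lemma}

\begin{proof}
After base change, $\eta$ is the generic point of $Z$. The closure of $D$ in $X$ need not be $\mathbb Q$-Cartier, so we take $X^*=X^q$ and let $D$ denote the closure in $\bar X$. By (T6), $X^q\to X$ is an isomorphism over the points of Lemma~\ref{lem:local}, and $F$ is Cartier on $X^q$ elsewhere. Apply \eqref{eq:RRF} with $j=1$ to $D+K$ and to $D-F$: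
\begin{align*}
\chi(D+K+F)-\chi(D+K)&=\tfrac1m\chi(\Phi,D+K_\Phi)+\textstyle\sum_P[c_P(D+K+F)-c_P(D+K)],\\
\chi(D)-\chi(D-F)&=\tfrac1m\chi(\Phi,D)+\textstyle\sum_P[c_P(D)-c_P(D-F)].
\end{align*}
At the contributing points $K+F$ is Cartier, so $D+K+F\sim D$ and $D+K\sim D-F$ locally, and the two sums agree. Subtracting and using Riemann--Roch on $\Phi$, we see that
\[
\tfrac1m\big(\chi(\Phi,D+K_\Phi)-\chi(\Phi,D)\big)=\tfrac1m\big(\tfrac12D(D+K_\Phi)-\tfrac12D(D-K_\Phi)\big)=\tfrac1mK_\Phi\cdot D
\]
is an integer. For $D=K$ we get $m\mid d$, and $1\le d\le9<2m$ gives $d=m$. This is a first use of $m\ge5$.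
\end{proof}

Conic classes have degree $2$ and exist on the geometric generic fiber, so the monodromy around $o$ must move them. We now show that this determines the family over the punctured neighborhood.

\begin{proposition}\label{prop:generic}
After an \'etale base change there is a $G$-equivariant isomorphism $\psi\colon X'|_{Z'\setminus o'}\to V\times(Z'\setminus o')$ over $Z'$, where a generator of $G$ acts on $V\times Z'$ as in Theorem~\ref{thm:B}. Moreover $\operatorname{Pic}(X_\eta)\otimes\mathbb Q=\mathbb QK$ for $\eta$ as in Lemma~\ref{lem:div}.
\end{proposition}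

\begin{proof}
Let $\mathbb K$ be the fraction field of the henselization $\mathcal O^h_{Z,o}$, that is, the union of the function fields of the \'etale neighborhoods of $o$. Its finite extensions are the fields $\mathbb K(z^{1/n})$, so $\Gamma=\operatorname{Gal}(\bar{\mathbb K}/\mathbb K)\simeq\hat{\mathbb Z}$, with a topological generator $\gamma$. The field has cohomological dimension $1$, so $\operatorname{Br}\mathbb K=0$. The sequence $0\to\operatorname{Pic}X_{\mathbb K}\to(\operatorname{Pic}X_{\bar{\mathbb K}})^\Gamma\to\operatorname{Br}\mathbb K$ is exact, so every $\Gamma$-invariant class comes from $X_{\mathbb K}$, hence from the generic fiber over some \'etale neighborhood. By Lemma~\ref{lem:div} its degree is divisible by $m$. If $\gamma$ permutes $l$ classes of degree $\delta$ cyclically, their sum is invariant, so $m\mid\delta l$.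

Since $d=m$, the surface $X_{\mathbb K}$ is a form of $V$. Forms of $V$ over $\mathbb K$ are classified by $H^1(\mathbb K,\operatorname{Aut}V)$, and $\Gamma$ acts on $\operatorname{Pic}X_{\bar{\mathbb K}}=\operatorname{Pic}V$ through the classifying cocycle. For a finite group with trivial Galois action, $H^1$ is the set of continuous homomorphisms from $\Gamma$ up to conjugation.

\emph{The case $m=5$.} The form is given by a homomorphism $\kappa\colon\Gamma\to S_5$. A cycle of $\gamma$ on the conic classes has length $l$ with $5\mid2l$, so $l=5$ and $\kappa(\gamma)$ is a $5$-cycle.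

\emph{The case $m=6$.} Let $\kappa\colon\Gamma\to\mathfrak D$ represent the image of the class of $X_{\mathbb K}$ in $H^1(\mathbb K,\mathfrak D)$. The cycle lengths satisfy $6\mid2l$ on the three conic classes and $6\mid3l$ on the two classes of degree $3$, so $l=3$ and $l=2$, and $\kappa(\gamma)$ is a rotation by $\pm60^\circ$. Through $\mathfrak D\subset\operatorname{Aut}V$ the homomorphism $\kappa$ defines a class in $H^1(\mathbb K,\operatorname{Aut}V)$ with the same image as $X_{\mathbb K}$. The fiber of $H^1(\mathbb K,\operatorname{Aut}V)\to H^1(\mathbb K,\mathfrak D)$ through this class is a quotient of $H^1(\mathbb K,{}_\kappa\mathbb T)$, where ${}_\kappa\mathbb T$ is the torus twisted by $\kappa$ \cite[I.5.5]{S}. By Steinberg's theorem \cite[III.2.3]{S}, $H^1$ of a connected linear group over $\mathbb K$ is trivial. So $X_{\mathbb K}$ is the form given by $\kappa\colon\Gamma\to\mathfrak D\subset\operatorname{Aut}V$.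

In both cases $\kappa(\gamma)$ has order $m$, so $\kappa$ factors through $\operatorname{Gal}(\mathbb K'/\mathbb K)=G$ with $\mathbb K'=\mathbb K(t)$. To be the form given by $\kappa$ means that $X_{\mathbb K}\otimes\mathbb K'\simeq V\otimes\mathbb K'$, where the action of $G$ on the second factor on the left corresponds to the diagonal action through $\kappa$ on the right. The isomorphism involves finitely many elements of $\mathbb K'$, so it is defined, and equivariant, over the function field of $Z_1'=Z_1\times_ZZ'$ for some \'etale neighborhood $Z_1$. It extends over a $G$-stable open subset of $Z_1'$, which is $Z_1'\setminus o'$ after finitely many points of $Z_1\setminus o_1$ are removed. Finally $\operatorname{Pic}X_\eta\subset(\operatorname{Pic}X_{\bar{\mathbb K}})^\Gamma=\operatorname{Pic}(V)^G=\mathbb ZK_V$ by Lemma~\ref{lem:picG}.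
\end{proof}

\begin{corollary}\label{cor:rho}
Let $f^+\colon X^+\to Z$ be a projective morphism from a normal variety with $K_{X^+}$ $\mathbb Q$-Cartier that coincides with $f$ over $Z\setminus o$ and has irreducible fiber over $o$. Then every $\mathbb Q$-Cartier divisor on $X^+$ is numerically equivalent over $Z$ to a rational multiple of $K_{X^+}$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:generic}, such a divisor is $\mathbb Q$-linearly equivalent to $aK_{X^+}$ plus a combination of components of fibers. All fibers are irreducible, so each component is a rational multiple of a fiber.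
\end{proof}

\section{Two models of one family}\label{sec:compare}

We replace $Z$ by the \'etale neighborhood of Proposition~\ref{prop:generic} and put $Y=V\times Z'$, $V_0=V\times o'$. The families $X'$ and $Y$ agree over $Z'\setminus o'$.

\begin{proposition}\label{prop:key}
If $F$ is irreducible, then $\psi\colon X'\dashrightarrow Y$ is an isomorphism.
\end{proposition}

Equivariance is essential. For $m=6$ the map $(u_1,u_2)\mapsto(tu_1,u_2)$ on $\mathbb T$ defines an automorphism of $V\times(Z'\setminus o')$ that does not extend over $o'$, because $t\mapsto(t,1)\in\mathbb T\subset\operatorname{Aut}V$ has no limit at $o'$.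

\subsection*{An example}
The mechanism of the proof is visible for $\mathbb P^2$. Let $Y=\mathbb P^2\times\mathbb A^1$ with coordinates $[x_0:x_1:x_2]$ and $t$, and let $X'=\mathbb P^2\times\mathbb A^1$ with coordinates $[y_0:y_1:y_2]=[tx_0:x_1:x_2]$. Let $V_0\subset Y$ and $S\subset X'$ be the fibers over $t=0$. On $X'$ the affine coordinates are $x_1/(tx_0)$ and $x_2/(tx_0)$, so $S$ is the exceptional divisor of the blow-up of the point $y=([1:0:0],0)\in Y$, and $\lambda':=A_Y(S)-1=2$. On $Y$ the affine coordinates are $y_0/(ty_1)$ and $y_2/y_1$, so $V_0$ is the exceptional divisor of the blow-up of the line $B=\{y_0=t=0\}\subset X'$, and $\lambda:=A_{X'}(V_0)-1=1$.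

Move a general anticanonical divisor from each side to the other. With $c_3$ a general cubic form we get $M=\{c_3(tx_0,x_1,x_2)=0\}\subset Y$ and $N=\{c_3(y_0,ty_1,ty_2)=0\}\subset X'$, and $\operatorname{ord}_SM=\operatorname{ord}_{V_0}N=3=\lambda+\lambda'$. So both pairs $(Y,V_0+M)$ and $(X',S+N)$ fail to be log canonical: $A_Y(S)-1-3=-\lambda$ and $A_{X'}(V_0)-1-3=-\lambda'$. They fail in different ways. On $Y$ the restriction $M|_{V_0}$ consists of three moving lines through $y$, the failure is concentrated at a point, and $\lambda'=2\lambda$. On $X'$ the failure occurs along a curve, and $N|_S=3B$ has a fixed component of coefficient greater than $1$.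

The proof of Proposition~\ref{prop:key} shows that this dichotomy is general. Failure at a point on $Y$ forces $\lambda'\ge2\lambda$, and the example shows that this bound is sharp. Failure at a point on $X'$ forces $\lambda\ge2\lambda'$. Both cannot hold. Failure along a curve produces a fixed curve of coefficient greater than $1$ in an anticanonical divisor of the central fiber, and in our situation the $G$-orbit of such a curve has too large a degree.

\subsection*{Discrepancies}
Assume that $F$ is irreducible. Then $F$ is prime, since $m$ is the multiplicity of the fiber. As $\pi$ is \'etale in codimension one, $F'=\operatorname{div}(t)=\sum S$ is reduced, and $G$ permutes its components $S$ transitively. Let $W$ be smooth and projective over $Z'$, with birational morphisms $p\colon W\to X'$ and $q\colon W\to Y$ that are isomorphisms over $Z'\setminus o'$, satisfy $q=\psi p$, and with SNC fiber over $o'$. Below, $E$ runs over the components of that fiber; among them are the strict transforms of $V_0$ and of the $S$, denoted by the same letters. Put $\tau(E)=\operatorname{ord}_E(t)$, so that $\tau(V_0)=\tau(S)=1$, and $L=-K_{X'}$. Since $\psi$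 is equivariant, $G$ acts on the valuations of the common function field and preserves $A_{X'}$, $A_Y$, $\tau$ and $\operatorname{ord}_{V_0}$.

Suppose first that $V_0$ is not exceptional over $X'$. Then $V_0=S$ for some $S$, and $F'=S$ by transitivity and invariance of $V_0$. So $\psi$ is an isomorphism in codimension one and identifies the algebras $\bigoplus_jH^0(-jkK)$ for $k$ divisible enough. Both $X'$ and $Y$ are the $\operatorname{Proj}$ of this algebra, so $\psi$ is an isomorphism.

\emph{From here to the end of Section~\ref{sec:claim2} we assume that $V_0$ is exceptional over $X'$, and we derive a contradiction.} Then every $S$ is exceptional over $Y$. As $X'$ and $Y$ are terminal,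
\[
\lambda:=A_{X'}(V_0)-1>0,\qquad\lambda':=A_Y(S)-1>0,
\]
and $\lambda'$ is an integer that does not depend on $S$. Define
\[
h_Y=A_Y-A_{X'}+\lambda\tau,\qquad h_{X'}=A_{X'}-A_Y+\lambda'\tau .
\]
Then $h_Y(V_0)=0=h_{X'}(S)$ and $h_Y(S)=h_{X'}(V_0)=\lambda+\lambda'$. From the definition of log discrepancies,
\begin{equation}\label{eq:H}
\begin{aligned}
H_Y&:=\textstyle\sum h_Y(E)E=p^*K_{X'}-q^*K_Y+\lambda\operatorname{div}(t),\\
H_{X'}&:=\textstyle\sum h_{X'}(E)E=q^*K_Y-p^*K_{X'}+\lambda'\operatorname{div}(t).
\end{aligned}
\end{equation}

\subsection*{The transported linear systems}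
These functions are the vanishing orders of the divisors $M$ and $N$ of the example. Choose $k>0$ with $kL$ Cartier and relatively very ample. Finitely many generators of $H^0(X',kL)$ over $\mathcal O(Z')$ and their $G$-translates span a finite-dimensional, $G$-stable, base point free space $\Lambda$. Let $M_0$ be the divisor of a general $s\in\Lambda$. It contains no center of an $E$, so $p^*M_0$ contains no $E$. Write $s=g\,\eta_0^{-k}$, where $\eta_0$ is the rational $3$-form defining the canonical divisors, so that $p^*M_0=\operatorname{div}(g)-kp^*K_{X'}$. The number $k\lambda$ is an integer. Regard $t^{k\lambda}s$ as a rational section of $\omega_Y^{-k}$, with divisor $M$. By \eqref{eq:H},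
\[
q^*M=\operatorname{div}(g)+k\lambda\operatorname{div}(t)-kq^*K_Y=p^*M_0+kH_Y .
\]
Since $h_Y(V_0)=0$, we get $M=q_*p^*M_0\ge0$, $V_0\not\subset M$, and $\operatorname{ord}_EM=kh_Y(E)$. General elements span $\Lambda$, so $\Lambda_Y=t^{k\lambda}\Lambda$ consists of regular sections of $\omega_Y^{-k}$, and it is $G$-stable because $t$ is semi-invariant.

In the other direction, the space $H^0(V,-K_V)\,\partial_t\subset H^0(Y,\omega_Y^{-1})$ is base point free and $G$-stable; a general member is $N_0=C_1\times Z'$ with $C_1\in|-K_V|$. The same computation shows that $\Lambda_{X'}=t^{\lambda'}H^0(V,-K_V)\,\partial_t$ is a $G$-stable space of sections of $\mathcal O_{X'}(L)$ whose general divisor $N\sim L$ satisfies $p^*N=q^*N_0+H_{X'}$. Hence $N=p_*q^*N_0\ge0$, $N$ contains no $S$, and $\operatorname{ord}_EN=h_{X'}(E)$.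

For a curve $C\subset V_0$ let $b(C)$ be the coefficient of $C$ in $\frac1kM|_{V_0}$ for general $M$. For a curve $B\subset F'$ at whose generic point $F'$ is regular, let $b(B)$ be the coefficient of $B$ in $N|_{F'}$ for general $N$; this makes sense because $X'$ is smooth at the generic point of $B$. These numbers are the minimal orders of vanishing along the curve of the restrictions of elements of $\Lambda_Y$ (divided by $k$) and of $\Lambda_{X'}$. As both spaces are $G$-stable,
\begin{equation}\label{eq:inv}
b(gC)=b(C),\qquad b(gB)=b(B)\qquad(g\in G).
\end{equation}

\subsection*{The ideals}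
To locate the failure of log canonicity we use ideals of multiplier type. They are built from the functions $h$ alone, so they do not depend on the choice of $M$ and $N$. For rational $c,\varepsilon\in(0,1)$ put
\[
\alpha_{X'}=A_{X'}-(1-\varepsilon)\tau-ch_{X'},\quad\Psi_{X'}=\sum(\alpha_{X'}(E)-1)E,\quad J_{X'}=p_*\mathcal O_W(\lceil\Psi_{X'}\rceil),
\]
and define $\alpha_Y,\Psi_Y,J_Y$ in the same way with $A_Y,h_Y,q$. The parameter $\varepsilon$ keeps the central fiber out of the zero set: $\alpha_{X'}(S)=\alpha_Y(V_0)=\varepsilon$, so $p_*\lceil\Psi_{X'}\rceil=0$ and $q_*\lceil\Psi_Y\rceil=0$, and $J_{X'}\subset\mathcal O_{X'}$, $J_Y\subset\mathcal O_Y$ are ideals. The condition $c<1$ will make an inequality strict (Lemma~\ref{lem:coef}). For an integer $n$, $n+\lceil\alpha-1\rceil\ge0$ is equivalent to $n+\alpha>0$. So a local function $g$ lies in $J_{X'}$ at $x$ if and only if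
\begin{equation}\label{eq:member}
\operatorname{ord}_E(g)+\alpha_{X'}(E)>0\quad\text{for all $E$ whose center contains $x$},
\end{equation}
and similarly on $Y$. Taking $g=1$, we see that the zero set $Z(J_{X'})$ is the union of the centers of the $E$ with $\alpha_{X'}(E)\le0$. These $E$ are exceptional over $X'$, so $Z(J_{X'})\subset F'$ has dimension at most $1$. The same holds for $Z(J_Y)\subset V_0$.

By \eqref{eq:H}, $\Psi_{X'}-K_W=-p^*K_{X'}-(1-\varepsilon)\operatorname{div}(t)-cH_{X'}$, and similarly on $Y$, so
\[
\Psi_{X'}-K_W\sim_{\mathbb Q}(1-c)p^*L+cq^*(-K_Y),\qquad\Psi_Y-K_W\sim_{\mathbb Q}(1-c)q^*(-K_Y)+cp^*L .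
\]
Both are nef and big over $Z'$, hence also over $X'$ and $Y$. Apply (T3b) to $p$ and to $f'p$; the Leray spectral sequence gives $R^1f'_*J_{X'}=0$, and similarly on $Y$. Therefore
\begin{equation}\label{eq:surj}
\mathcal O(Z')\to H^0(\mathcal O_{X'}/J_{X'})\quad\text{and}\quad\mathcal O(Z')\to H^0(\mathcal O_Y/J_Y)\quad\text{are surjective.}
\end{equation}
The targets are quotients of $\mathcal O(Z')$ killed by a power of $t$, so they are local rings or zero, and $Z(J_{X'})$, $Z(J_Y)$ are connected. Finally
\begin{equation}\label{eq:alpha}
\alpha_Y(S)=\lambda'+\varepsilon-c(\lambda+\lambda'),\qquad\alpha_{X'}(V_0)=\lambda+\varepsilon-c(\lambda+\lambda'),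
\end{equation}
and these tend to $-\lambda$ and $-\lambda'$ as $(c,\varepsilon)\to(1,0)$. From now on $(c,\varepsilon)$ is so close to $(1,0)$ that both are negative. Then $Z(J_Y)$ contains the center of every $S$, and $Z(J_{X'})$ contains the center of $V_0$.

\subsection*{Reduction to two lemmas}

\begin{lemma}\label{lem:Y}
$Z(J_Y)$ is a point.
\end{lemma}

\begin{lemma}\label{lem:X}
$Z(J_{X'})$ is a point $w$. Moreover $X'$ is smooth at $w$ and $t\in\mathfrak m_w\setminus\mathfrak m_w^2$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:key}, given Lemmas~\ref{lem:Y} and~\ref{lem:X}]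
Let $y=Z(J_Y)$, the center of every $S$, and let $(x_1,x_2,t)$ be regular parameters at $y$. By \eqref{eq:surj} there are $a_i\in\mathcal O(Z')$ with $x_i-a_i\in J_Y$, and $a_i(o')=0$ because $J_Y\subset\mathfrak m_y$. The functions $x_1-a_1,\ x_2-a_2,\ t$ are again regular parameters, so we may assume $x_1,x_2\in J_Y$. The divisor $\{x_1x_2t=0\}$ is SNC at $y$, so $A_Y(S)\ge\operatorname{ord}_Sx_1+\operatorname{ord}_Sx_2+1$ by (T1). With \eqref{eq:member} and \eqref{eq:alpha},
\[
\lambda'\ge\operatorname{ord}_Sx_1+\operatorname{ord}_Sx_2>-2\alpha_Y(S)=2\big(c(\lambda+\lambda')-\lambda'-\varepsilon\big).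
\]
The outer terms do not involve the $x_i$, so we may let $(c,\varepsilon)\to(1,0)$ and obtain $\lambda'\ge2\lambda$. By Lemma~\ref{lem:X}, $t$ is part of a system of regular parameters at $w$, which is the center of $V_0$. The same argument with $E=V_0$ gives $\lambda>-2\alpha_{X'}(V_0)=2(c(\lambda+\lambda')-\lambda-\varepsilon)$, so $\lambda\ge2\lambda'$. Hence $\lambda\ge4\lambda$, which contradicts $\lambda>0$.
\end{proof}

Both lemmas start from the same observation.

\begin{lemma}\label{lem:coef}
If a curve $C$ is a component of $Z(J_Y)$, then $b(C)\ge1/c>1$. If a curve $B$ is a component of $Z(J_{X'})$ and $F'$ is regular at its generic point, then $b(B)\ge1/c>1$.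
\end{lemma}

\begin{proof}
The curve $B$ is the center of an exceptional $E$ with $\alpha_{X'}(E)\le0$. Near a general point of $B$ the varieties $X'$, $F'$, $B$ are smooth and $cN|_{F'}=cb(B)B$. If $cb(B)<1$, then $(F',cN|_{F'})$ is klt there, so $(X',F'+cN)$ is plt by (T4). This gives $A_{X'}(E)-\tau(E)-ch_{X'}(E)>0$, hence $\alpha_{X'}(E)>0$, a contradiction. For $C$ use $(Y,V_0+\frac ckM)$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:Y}]
The set $Z(J_Y)$ is nonempty, connected and of dimension at most $1$. If it is not a point, it has a component $C$ that is a curve, and $b=b(C)>1$. Let $\widehat C$ be the sum of the distinct translates of $C$. By Lemma~\ref{lem:picG}, $\widehat C\sim-jK_V$ with $j\ge1$. By \eqref{eq:inv}, $\frac1kM|_{V_0}-b\widehat C$ is effective, and $\frac1kM|_{V_0}\sim_{\mathbb Q}-K_V$. Intersecting with $-K_V$ gives $m\ge bjm>m$.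
\end{proof}

\section{The center of $V_0$ on $X'$}\label{sec:claim2}

We want to repeat the last degree count on $X'$. Nothing is known yet about $F'$: it may be reducible or non-normal, and $X'$ may have non-Gorenstein points on it, so the degree $L\cdot B$ of a curve may be a small fraction. The substitute for Lemma~\ref{lem:picG} is integrality of $(K_X+F)\cdot\pi(B)$, which holds if $B$ misses $\operatorname{Sing}X'$. To prove that it does, we use adjunction down to $B$. The total correction term on $B$ is less than $2$, each singular point contributes at least $\frac12$, and singular points come in free $G$-orbits. The following lemma supplies the local bounds.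

\begin{lemma}\label{lem:surface}
Let $T$ be a normal projective surface, $B\subset T$ an irreducible curve, and $\Xi\ge0$ a $\mathbb Q$-divisor not containing $B$ such that $K_T+B+\Xi$ is $\mathbb Q$-Cartier. Let $\mu\colon\widetilde T\to T$ be the minimal resolution, with exceptional curves $E_i$, and let a tilde denote strict transforms. Write $\mu^*(K_T+B+\Xi)=K_{\widetilde T}+\widetilde B+\sum e_iE_i+\widetilde\Xi$. For $x\in B$ let $\theta_x$ be the sum of the local intersection numbers of $\sum e_iE_i+\widetilde\Xi$ with $\widetilde B$ at the points over $x$. Then $\theta_x\ge0$ and $-2+\sum_x\theta_x\le(K_T+B+\Xi)\cdot B$. Moreover: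
\begin{enumerate}
\item[(i)] if $T$ is singular at $x$, then $\theta_x\ge\frac12$;
\item[(ii)] if a component $C$ of $\Xi$ of coefficient at least $1$ passes through $x$, then $\theta_x\ge1$.
\end{enumerate}
\end{lemma}

The bound (i) is attained at an $A_1$ point with $\Xi=0$ and $\widetilde B\cdot E_1=1$: there $1-2e_1=0$.

\begin{proof}
Intersecting the pullback formula with $E_j$ gives
\begin{equation}\label{eq:star}
\big(\textstyle\sum e_iE_i\big)\cdot E_j=-K_{\widetilde T}\cdot E_j-\widetilde B\cdot E_j-\widetilde\Xi\cdot E_j\le0,
\end{equation}
because $K_{\widetilde T}$ is $\mu$-nef on the minimal resolution. By (T2) all $e_i\ge0$, so $\theta_x\ge0$. Intersecting with $\widetilde B$ gives $(K_T+B+\Xi)\cdot B=2p_a(\widetilde B)-2+\sum\theta_x$.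

(i) The fiber $\mu^{-1}(x)$ is a union of exceptional curves and meets $\widetilde B$. Choose $E_1$ in it with $\widetilde B\cdot E_1\ge1$ and put $s=-E_1^2$. By \eqref{eq:star} and $e_i\ge0$, $e_1s\ge K_{\widetilde T}\cdot E_1+1=2p_a(E_1)-1+s$. If $p_a(E_1)=0$, then $s\ge2$ by minimality and $e_1\ge1-\frac1s\ge\frac12$. If $p_a(E_1)\ge1$, then $e_1>1$. In both cases $\theta_x\ge e_1\ge\frac12$.

(ii) If $T$ is smooth at $x$, then $\theta_x\ge(C\cdot B)_x\ge1$. Otherwise $\mu^{-1}(x)$ is connected and meets $\widetilde B$ and $\widetilde C$. So there are distinct curves $E_1,\dots,E_l$ over $x$, consecutive ones meeting, with $\widetilde B\cdot E_1>0$ and $\widetilde C\cdot E_l>0$. Each $E_j$ has two neighbors in the chain $\widetilde B,E_1,\dots,E_l,\widetilde C$, so $n_j:=\widetilde B\cdot E_j+\widetilde C\cdot E_j+\sum_{i\le l,\,i\ne j}E_i\cdot E_j\ge2$. For $j\le l$, \eqref{eq:star} gives $\sum_{i\le l}e_iE_i\cdot E_j\le-K_{\widetilde T}\cdot E_j-\widetilde B\cdot E_j-\widetilde C\cdot E_j$, hence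
\[
\sum_{i\le l}(e_i-1)E_i\cdot E_j\le-(K_{\widetilde T}+E_j)\cdot E_j-n_j\le2-2=0 .
\]
By (T2), $e_i\ge1$ for $i\le l$, so $\theta_x\ge e_1\ge1$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:X}]
\emph{Step 1: the center.} Let $C_0\subset Z(J_{X'})$ be the center of $V_0$ on $X'$. It is irreducible and $G$-invariant, a point or a curve. The variety $X'$ is smooth at the generic point $\xi$ of $C_0$: if $C_0$ is a curve, because the singularities are isolated; if $C_0$ is a point, because it is fixed by $G$ and Lemma~\ref{lem:local} applies. Elements of $\mathfrak m_\xi^2$ have order at least $2$ along $V_0$, and $\operatorname{ord}_{V_0}(t)=1$. So $t\notin\mathfrak m_\xi^2$, and $F'$ is regular at $\xi$. It remains to show that $Z(J_{X'})$ is a point.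

Suppose not. If $C_0$ is a curve, put $B=C_0$. If $C_0=\{w\}$, then $w$ is not isolated in the connected set $Z(J_{X'})$, and we let $B$ be a component through $w$. In both cases $B$ is a curve component of $Z(J_{X'})$ and $F'$ is regular at its generic point, so $b:=b(B)>1$ by Lemma~\ref{lem:coef}. Let $\Sigma$ be the component of $F'$ containing $B$, let $G_B$ be the stabilizer of $B$ and $n$ the number of its translates, so $n|G_B|=m$.

\emph{Step 2: the degree bound.} The divisor $N$ is the closure of $C_1\times(Z'\setminus o')$, so it is flat over $Z'$, and the effective $1$-cycle $N\cdot F'$ has $L$-degree $-K_V\cdot C_1=m$. By \eqref{eq:inv} it contains each translate of $B$ with coefficient $b$. As $L$ is ample on $F'$ and $G$-invariant,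
\begin{equation}\label{eq:deg}
b\,n\,(L\cdot B)\le m .
\end{equation}

\emph{Step 3: adjunction.} On the smooth locus of $X'$, whose complement is finite, $F'$ is Gorenstein with $\omega_{F'}=\omega_{X'}(F')|_{F'}$. Let $\nu\colon F^\nu\to F'$ be the normalization and $\mathfrak c=\mathcal Hom(\nu_*\mathcal O_{F^\nu},\mathcal O_{F'})$ the conductor, an ideal in both rings. Duality for the finite map $\nu$ gives $\nu_*\omega_{F^\nu}=\mathcal Hom(\nu_*\mathcal O_{F^\nu},\omega_{F'})$, that is $\omega_{F^\nu}=\mathfrak c\cdot\nu^*\omega_{F'}$. On the component $\Sigma^\nu$ of $F^\nu$ over $\Sigma$ this reads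
\[
K_{\Sigma^\nu}+\mathrm{Cond}\sim_{\mathbb Q}\nu^*(K_{X'}+F'),
\]
where $\mathrm{Cond}\ge0$ is an integral divisor whose components are exactly the curves $D\subset\Sigma^\nu$ such that $F'$ is not regular at the generic point of $\nu(D)$. The relation extends over the finitely many missing points, since $\Sigma^\nu$ is normal and a multiple of $K_{X'}$ is Cartier. Let $B^\nu\subset\Sigma^\nu$ be the curve mapping birationally onto $B$. It is not in $\mathrm{Cond}$ and has coefficient $b$ in $\nu^*N$, so
\[
\mathrm{Cond}+\tfrac1b\nu^*N=B^\nu+\Xi,\qquad K_{\Sigma^\nu}+B^\nu+\Xi\sim_{\mathbb Q}\nu^*\big(K_{X'}+F'+\tfrac1bN\big),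
\]
with $\Xi\ge0$ not containing $B^\nu$. Apply Lemma~\ref{lem:surface} to $\Sigma^\nu,B^\nu,\Xi$. As $F'\cdot B=0$ and $N\cdot B=L\cdot B>0$, the right side of its inequality is $-(1-\frac1b)L\cdot B<0$, so
\begin{equation}\label{eq:theta}
\textstyle\sum_x\theta_x<2 .
\end{equation}

\emph{Step 4: if $x_0\in B\cap\operatorname{Sing}X'$ and $x\in B^\nu$ lies over $x_0$, then $\theta_x\ge\frac12$.} The Cartier divisor $F'$ is singular at $x_0$, since a local ring with a regular quotient by a nonzerodivisor is regular. It is Cohen--Macaulay, since $X'$ is. If a component of $\mathrm{Cond}$ passes through $x$, it has coefficient at least $1$ in $\Xi$, and Lemma~\ref{lem:surface}(ii) applies. Otherwise let $F_1'$ be the image of the analytic germ $(\Sigma^\nu,x)$, a branch of $(F',x_0)$. The singular locus of $F'$ meets $F_1'$ only in $x_0$: a curve germ in the intersection would have a preimage through $x$ contained in $\mathrm{Cond}$. Suppose that $F'$ has other branches at $x_0$. By Hartshorne's connectedness theorem, a germ whose local ring has depth at least $2$ stays connected when the closed point is removed. So the other branches meet $F_1'$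 along a curve, at whose points $F'$ is singular, a contradiction. Hence $F'=F_1'$ near $x_0$ has an isolated singularity and is Cohen--Macaulay, so it is normal by Serre's criterion. Then $\Sigma^\nu\simeq F'$ is singular at $x$, and Lemma~\ref{lem:surface}(i) applies.

\emph{Step 5: $B$ avoids $\operatorname{Sing}X'$.} If $B=C_0$, then $n=1$. If $C_0=\{w\}$, then $w$ is $G$-fixed and lies on all translates of $B$. As $F'$ is smooth at $w$, only the component $\Sigma$ passes through $w$, all translates lie in $\Sigma$, and $\nu$ is an isomorphism near $w$. The $n-1$ translates other than $B$ have coefficient $\frac1b\cdot b=1$ in $\Xi$, so $\theta_w\ge n-1$, and $n\le2$ by \eqref{eq:theta}. Suppose $x_0\in B\cap\operatorname{Sing}X'$. By Lemma~\ref{lem:local}, $x_0$ has trivial stabilizer, so its $G_B$-orbit consists of $|G_B|$ singular points of $X'$ on $B$, all different from the smooth point $w$ if there is one. By Step~4, $\sum\theta_x\ge(n-1)+\frac12|G_B|$. For $n=1$ this is $\frac m2\ge\frac52$. For $n=2$ we have $m=6$, $|G_B|=3$, and the bound is $\frac52$. Both contradict \eqref{eq:theta}. (Here the size of $m$ matters: for $n=1$ and $m\le3$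 the bound $\frac m2$ would be compatible with \eqref{eq:theta}.)

\emph{Step 6: integrality.} Let $\bar B=\pi(B)$. The divisor $K_X+F$ is Cartier at every point of $\bar B$. At a point where $F$ is Cartier, $\pi$ is \'etale, so $X$ is smooth there by Step~5; at the other points we use Lemma~\ref{lem:local}. So $e:=-(K_X+F)\cdot\bar B$ is an integer. A general point $x\in B$ has trivial stabilizer, and $gx\in B$ only for $g\in G_B$, so $B\to\bar B$ has degree $|G_B|$. Therefore
\[
0<L\cdot B=-(K_{X'}+F')\cdot B=-\pi^*(K_X+F)\cdot B=|G_B|\,e,
\]
and $e\ge1$. By \eqref{eq:deg}, $m\ge bn|G_B|e=bme>m$, a contradiction.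
\end{proof}

\section{Irreducibility of $F$}\label{sec:irreducible}

Irreducibility was used to make $G$ transitive on the components of $F'$, so that a single number $\lambda'$ serves for all of them. We remove the assumption by applying Proposition~\ref{prop:key} to an auxiliary bundle on which only one chosen component of $F$ survives.

\begin{lemma}\label{lem:irr}
$F$ is irreducible.
\end{lemma}

\begin{proof}
We work over the \'etale neighborhood of Proposition~\ref{prop:generic}, which does not change $F$. Fix a component $S_1$ of $F$, let $X^q\to X$ be a small $\mathbb Q$-factorialization, and let $D$ be the sum of the components of the fiber of $X^q$ over $o$ other than $S_1$.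

\emph{Running the program.} We want a minimal model program for $D$, so we write $\delta D$ as an adjoint divisor. The divisor $-K_{X^q}$ is nef and big over $Z$, so $-K_{X^q}\sim_{\mathbb Q}(\text{ample})+(\text{effective})$, and a small multiple $\Delta$ of the effective part makes $(X^q,\Delta)$ klt with $-(K_{X^q}+\Delta)$ ample over $Z$. Choose a general effective ample $\Theta\sim_{\mathbb Q}-(K_{X^q}+\Delta)$ with $(X^q,\Delta+\Theta)$ klt, and $0<\delta\ll1$. The pair $(X^q,\Delta+\Theta+\delta D)$ is klt with big boundary, and $K_{X^q}+\Delta+\Theta+\delta D\sim_{\mathbb Q}\delta D\ge0$. By \cite{BCHM} the minimal model program with scaling over $Z$ terminates with a minimal model. This is a sequence of divisorial contractions and flips, ending with a $\mathbb Q$-factorial $X^+$, projective over $Z$ via $f^+$, on which the transform $D^+$ of $D$ is nef over $Z$. The curves contracted in each step have negative intersection with the transform of $D$, so they lie in its support. Hence all steps are isomorphisms over $Z\setminus o$, only components of $D$ are contracted, and $S_1$ survives. The fibers of $f^+$ are connected, since the general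 one is and $Z$ is normal.

\emph{$D^+=0$.} Otherwise write $f^{+*}(o)=\sum m_SS$, let $a>0$ be the maximum of $\operatorname{coef}_S(D^+)/m_S$, and put $R=af^{+*}(o)-D^+\ge0$. The support of $R$ contains $S_1$ and omits exactly the components that attain the maximum. The fiber is connected, so some omitted component $S$ meets $\operatorname{Supp}R$, and as $R$ is $\mathbb Q$-Cartier the intersection contains a curve. A general hyperplane section $C$ of $S$ meets that curve and is not contained in $\operatorname{Supp}R$, so $D^+\cdot C=-R\cdot C<0$. This contradicts nefness.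

\emph{$-K_{X^+}$ is ample over $Z$.} The fiber over $o$ is now irreducible, so by Corollary~\ref{cor:rho} an ample divisor is numerically $aK_{X^+}$ over $Z$, and $a<0$ by restriction to a general fiber.

\emph{$X^+$ is terminal.} Let $p_1\colon W_1\to X^q$, $q_1\colon W_1\to X^+$ be a common resolution and $\beta=p_1^*K_{X^q}-q_1^*K_{X^+}$. Every prime divisor on $X^+$ is a divisor on $X^q$, so $q_{1*}\beta=0$. The divisor $-\beta$ is $q_1$-nef because $-K_{X^q}$ is nef over $Z$. By (T2), $\beta\ge0$, and $A_{X^+}(E)=A_{X^q}(E)+\operatorname{coef}_E\beta$ for $E\subset W_1$. Let $E$ be $q_1$-exceptional. If $E$ is $p_1$-exceptional, then $A_{X^+}(E)\ge A_{X^q}(E)>1$. Otherwise $E$ is the transform of a contracted component $S$ of $F$, and we need $\operatorname{coef}_E\beta>0$. The surface $E$ contains infinitely many curves contracted by $q_1$. Only finitely many curves on $E$ are contracted by the birational map $E\to S\subset X$ or lie in another component of $\beta$. For a $q_1$-contracted curve $C\subset E$ outside this finite set, $\beta\cdot C=p_1^*K_{X^q}\cdot C<0$, because $-K_X$ is $f$-ample. As $\beta\ge0$, this forces $E\subset\operatorname{Supp}\beta$.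 By (T1), $X^+$ is terminal.

\emph{Conclusion.} Thus $f^+$ is a del Pezzo bundle whose fiber over $o$ is irreducible of multiplicity $\operatorname{ord}_{S_1}(z)\in m\mathbb Z_{>0}$. By Theorem~\ref{thm:quoted} this is at most $6<2m$, so it equals $m$, and all results so far apply to $X^+$. Its cyclic cover coincides equivariantly with $X'$ over $Z'\setminus o'$, so the same $\psi$ identifies it there with $Y$. By Proposition~\ref{prop:key}, $\psi$ extends to an isomorphism of that cover with $Y$, so $X^+\simeq Y/G$. Hence $\operatorname{ord}_{S_1}$ is the valuation of $\mathbb C(X)=\mathbb C(Y)^G$ defined by the image of $V_0$ in $Y/G$. This valuation does not depend on the choice of $S_1$, so $F$ has only one component.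
\end{proof}

\section{Proofs of the main theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:irr} and Proposition~\ref{prop:key} there is an \'etale neighborhood $Z_1$ of $o$ such that, with $Z_1'=Z_1\times_ZZ'$, we have $X'\times_{Z'}Z_1'\simeq V\times Z_1'$ equivariantly. Smoothness of a morphism descends along the \'etale map $Z_1'\to Z'$, whose image is an open neighborhood of $o'$. So $f'$, and with it $X'$, is smooth over this neighborhood, with fibers isomorphic to $V$. The neighborhood is $G$-stable. By Lemma~\ref{lem:cover}, $f'$ is a del Pezzo bundle, $G=\mu_m$ acts compatibly on $X'$ and $Z'$ and freely on $X'$ outside a finite set, and $f$ is $X'/G\to Z'/G$. A smooth variety is Gorenstein, so the conjecture holds.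
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i) Take the quotient by $G$ of the isomorphism in the previous proof.

(ii) Since $Z'=Z\times_{\mathbb A^1_z}\mathbb A^1_t$ and quotients commute with flat base change, $(V\times Z')/\mu_m$ is the pullback of $X_m$ along the \'etale map $z\colon Z\to\mathbb A^1$. By Proposition~\ref{prop:model} it is a del Pezzo bundle with a fiber of multiplicity $m$, and $X_m$ does not depend on $g_0$ and $\zeta$. By (i), any two germs with the same $m$ are pullbacks of $X_m$ to two \'etale neighborhoods of $0\in\mathbb A^1$, and they become isomorphic over the fiber product of these neighborhoods.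

(iii) By (i) and (ii), $F\simeq F_m$ and the analytic germs of $X$ along $F$ are those of $X_m$ along $F_m$. Proposition~\ref{prop:model} gives the singularities and the description of $F$. As $X$ has only quotient singularities along $F$, it is $\mathbb Q$-factorial there. Since $F$ is irreducible, Corollary~\ref{cor:rho} applies to $X^+=X$, and $K_X$ is not numerically trivial over $Z$, so $\rho(X/Z)=1$.
\end{proof}

\begin{thebibliography}{BCHM}

\bibitem[BCHM]{BCHM} BCHM (cited for the termination of the minimal model program with scaling for klt pairs with big boundary).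

\bibitem[Ka]{Ka} Kawamata, \emph{Crepant blowing-ups} (1988).

\bibitem[KMM]{KMM} Kawamata, Matsuda and Matsuki.

\bibitem[KM]{KM} Koll\'ar and Mori.

\bibitem[MP]{MP} Shigefumi Mori and Yuri Prokhorov, \emph{Multiple fibers of del Pezzo fibrations}, arXiv:0806.3809 (2008).

\bibitem[R]{R} Reid, \emph{Young person's guide}.

\bibitem[S]{S} Serre, \emph{Galois cohomology}.

\end{thebibliography}
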